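\title{Bounded and logarithmic remainders for lattice points in irrational triangles}

\begin{abstract}
We count the lattice points in the integer dilates of the triangle with vertices $(0,0)$, $(1/u,0)$, $(0,1/v)$, where $u/v$ is irrational and $u/v+v/u$ is rational. After the area and boundary terms are removed, the remainder $d(T)$ is $O(\log T)$. Cristofaro-Gardiner, Holm, Mandini and Pires conjectured that $d(T)$ reaches the order $\log T$ with both signs unless the counting function is a quasipolynomial. We show that this is false: for $u=1/v=\frac{1+\sqrt5}{2}$ the remainder is $1-\{uT\}$, and this triangle belongs to an infinite family of counterexamples. We then prove that there are no further exceptions when $1,1/u,1/v$ are linearly dependent over $\mathbb{Q}$, and that for each fixed $u/v$ the conclusion of the conjecture holds for almost every $v$. The lower bounds come from testing a Fourier expansion of $d$ against Riesz products built from the units of a real quadratic field.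
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $u,v>0$ be real numbers and let $\Delta_{u,v}$ be the triangle with vertices $(0,0)$, $(1/u,0)$, $(0,1/v)$. For real $t\ge0$ let
\[
N(t)=\#\bigl(t\Delta_{u,v}\cap\mathbb{Z}^2\bigr)=\#\{(x,y)\in\mathbb{Z}_{\ge0}^2:\ ux+vy\le t\},
\]
and define the remainder $d(t)$ by
\begin{equation}\label{eq:defd}
N(t)=\frac{t^2}{2uv}+\frac12\Bigl(\frac1u+\frac1v\Bigr)t+d(t).
\end{equation}
On positive integers $T$, the function $N(T)$ is the Ehrhart function of the triangle. Our results concern $d(T)$ for such $T$; real values of $t$ enter only as a tool. We write throughout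
\[
\theta=\frac uv,\qquad \eta=\frac vu,\qquad q=\theta+\eta .
\]

The first term in \eqref{eq:defd} is the area of $t\Delta_{u,v}$. The second is half the length of the two legs, which carry lattice points at unit spacing; about half of the unit square centered at such a point lies outside the triangle. The hypotenuse is not accounted for. If its slope is rational it can carry many lattice points: for $u=v=1$ we have $N(T)=\frac12(T+1)(T+2)$ and $d(T)=\frac T2+1$. If $\theta$ is irrational, the hypotenuse carries at most one lattice point, and $d$ records how the lattice points fall near it. Counting column by column, with $\psi(z)=\{z\}-\frac12$, one finds (Section~\ref{sec:upper})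
\begin{equation}\label{eq:columns}
d(t)=O(1)-\sum_{0\le x\le t/u}\psi\Bigl(\frac tv-\theta x\Bigr).
\end{equation}
This is a sum of a mean-zero function along an orbit of the rotation by $\theta$. When $\theta$ is a quadratic irrational, the denominators of its continued fraction grow geometrically, so about $\log t$ of them lie below $t$, and each of these scales contributes a bounded amount. This gives $d=O(\log t)$, and it suggests that by tuning $t$ one can make all scales contribute with the same sign. We say that $d$ is \emph{optimally $\pm O(\log T)$} if $|d(T)|\le C\log T$ for all integers $T\ge2$ and there are $K>0$ and two increasing sequences of positive integers $(T_i)$, $(T'_j)$ with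
\[
d(T_i)>K\log T_i\qquad\text{and}\qquad d(T'_j)<-K\log T'_j .
\]

The restriction to integers matters, because one integer $T$ fixes both the starting point $T/v$ and the length $T/u$ of the orbit in \eqref{eq:columns}. A \emph{quasipolynomial} is a function on the positive integers that, for some modulus, agrees with a polynomial on each residue class. By a theorem of Cristofaro-Gardiner, Li and Stanley, if $\theta$ is irrational then $N(T)$ is a quasipolynomial if and only if $\beta=\frac1u+\frac1v$ and $(u+v)\beta$ are positive integers. Since $(u+v)\beta=q+2$, this condition reads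
\begin{equation}\label{eq:Eplus}
q\in\mathbb{Z}\qquad\text{and}\qquad \frac1u+\frac1v\in\mathbb{Z}.\tag{E$_+$}
\end{equation}
The following was posed by Cristofaro-Gardiner, Holm, Mandini and Pires \cite{CGHMP}.

\begin{quote}
\textbf{Conjecture.} Let $\theta=u/v$ be a quadratic surd with $\theta+\theta^{-1}\in\mathbb{Q}$. If \eqref{eq:Eplus} does not hold, then $d$ is optimally $\pm O(\log T)$.
\end{quote}

Here a quadratic surd is an irrational real root of a quadratic polynomial with integer coefficients. Since $\theta$ and $\eta$ are the roots of $z^2-qz+1$, the hypothesis says exactly that $\theta$ is irrational and $q$ is rational. In that case $q>2$, and $\theta,\eta$ are conjugate in the real quadratic field $\mathbb{Q}(\theta)$.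

The conjecture is false, because \eqref{eq:Eplus} has a twin:
\begin{equation}\label{eq:Eminus}
q\in\mathbb{Z}\qquad\text{and}\qquad \frac1u-\frac1v\in\mathbb{Z}.\tag{E$_-$}
\end{equation}
This condition is symmetric in $u$ and $v$, so let $u>v$. With $k=q\ge3$ and $\gamma=\frac1v-\frac1u=\frac{1-\eta}{v}\ge1$, it says that
\begin{equation}\label{eq:param}
\theta=\frac{k+\sqrt{k^2-4}}2,\qquad v=\frac{1-\eta}\gamma,\qquad u=\theta v=\frac{\theta-1}\gamma .
\end{equation}
Conversely, every pair of integers $k\ge3$, $\gamma\ge1$ gives such a pair $(u,v)$ with $\theta$ irrational, because $(k-1)^2<k^2-4<k^2$. The pair $k=3$, $\gamma=1$ gives $u=\varphi$, $v=\varphi^{-1}$ with $\varphi=\frac{1+\sqrt5}2$.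

\begin{theorem}\label{thm:counter}
Let $u>v>0$, let $\theta$ be irrational, and assume \eqref{eq:Eminus}. Put $k=q$, $\gamma=\frac1v-\frac1u$ and $p=\frac{\gamma T}{k-2}$. For every positive integer $T$,
\begin{align*}
N(T)&=\Bigl\lfloor \frac Tv\Bigr\rfloor+1+(k-2)\sum_{i=1}^{\lfloor p\rfloor}(p-i),\\
d(T)&=1-\Bigl\{\frac Tv\Bigr\}+\frac{k-2}2\{p\}(1-\{p\}).
\end{align*}
Hence $0<d(T)\le 1+\frac{k-2}8$ for all $T$. Moreover \eqref{eq:Eplus} fails. So each such pair $(u,v)$ is a counterexample to the conjecture.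
\end{theorem}

For $u=\varphi$, $v=\varphi^{-1}$ this reads $N(T)=\frac{T(T-1)}2+\lfloor\varphi T\rfloor+1$ and $d(T)=1-\{\varphi T\}$. The second theorem is a corrected form of the conjecture.

\begin{theorem}\label{thm:main}
Let $\theta=u/v$ be irrational with $q=\theta+\theta^{-1}\in\mathbb{Q}$.
\begin{enumerate}
\item[(a)] If \eqref{eq:Eplus} holds, then $d$ is periodic on the positive integers, hence bounded.
\item[(b)] If \eqref{eq:Eminus} holds, then $d$ is bounded and positive on the positive integers, and is given by Theorem~\ref{thm:counter}.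
\item[(c)] If $1,\frac1u,\frac1v$ are linearly dependent over $\mathbb{Q}$ and neither \eqref{eq:Eplus} nor \eqref{eq:Eminus} holds, then $d$ is optimally $\pm O(\log T)$.
\item[(d)] For each fixed $\theta$ as above, $d$ is optimally $\pm O(\log T)$ for Lebesgue-almost every $v>0$, with $u=\theta v$.
\end{enumerate}
\end{theorem}

Both exceptional conditions force $1,\frac1u,\frac1v$ to be dependent, so (a)--(c) give a complete dichotomy in the dependent case. The case of independent $1,\frac1u,\frac1v$ with $v$ in the null set excluded by (d) is not settled here.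

Section~\ref{sec:bounded} proves Theorem~\ref{thm:counter} and parts (a), (b) by direct counting, and Section~\ref{sec:upper} proves the upper bound. Section~\ref{sec:rational} proves (c) when $u$ or $v$ is rational, where the scales can be added by hand. For the remaining cases we expand $d$ in the frequencies $n/u$ and $m/v$ (Section~\ref{sec:fourier}) and detect its large coefficients with a nonnegative weight (Section~\ref{sec:riesz}). On the integers, two frequencies that differ by an integer cannot be told apart, so their coefficients add and may cancel. Section~\ref{sec:dependent} shows that in the dependent case the cancellation is complete only under \eqref{eq:Eplus} and \eqref{eq:Eminus}, and Section~\ref{sec:ae} shows that for almost every $v$ the approximate coincidences are negligible.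

\medskip
\noindent\textbf{Notation.} We write $e(z)=e^{2\pi iz}$, $\|z\|$ for the distance from $z$ to $\mathbb{Z}$, and $\hat f(\xi)=\int_{\mathbb{R}} f(t)e(-\xi t)\,dt$; $\mathcal{S}(\mathbb{R})$ is the Schwartz space. From now on $\theta$ is irrational and $q=g/h$ in lowest terms with $h\ge1$. The constants $C,c>0$ and those implied by $O(\cdot)$ may depend on $u$, $v$ and on auxiliary objects fixed in terms of them, but never on $t,T,Y,J$ or the sign $\epsilon$. Exchanging $u$ and $v$ reflects the triangle in the diagonal and changes neither $N$, $d$, $q$ nor any hypothesis of Theorem~\ref{thm:main}.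

\section{Two families with bounded remainder}\label{sec:bounded}

Take first $u=\varphi$, $v=\varphi^{-1}$. Here $u-v=1$, so the line $ux+vy=T$ passes through $(T,-T)$. Extend the triangle down to this point, as in Figure~\ref{fig:golden}, and let $A$ be the set of lattice points of the large triangle and $A'$ the set of those below the $x$-axis. Count $A$ by columns and $A'$ by rows, in both cases starting from the antidiagonal $x+y=0$. The column $x=i$ of the large triangle has length $(T-i)\varphi$ and the row $y=-i$ has length $(T-i)\varphi^{-1}$. These lengths are irrational for $i<T$, but they differ by the integer $T-i$, because $\varphi-\varphi^{-1}=1$. So column $i$ contains exactly $T-i$ more points than row $i$. Only the column $x=0$ has no partner, and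
\[
N(T)=|A|-|A'|=\bigl(\lfloor\varphi T\rfloor+1\bigr)+\sum_{i=1}^{T}(T-i).
\]
All floor functions but one have canceled in pairs. The general proof is the same, except that the apex $(p,-p)$ is only a rational point.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\fill[gray!20] (0,0)--(1.854,0)--(0,4.854)--cycle;
\draw[->,gray] (-0.6,0)--(3.8,0) node[right]{$x$};
\draw[->,gray] (0,-3.5)--(0,5.5) node[above]{$y$};
\draw[thick] (0,0)--(0,4.854)--(3,-3)--cycle;
\foreach \x/\y in {0/0,0/1,0/2,0/3,0/4,1/0,1/1,1/2} \fill (\x,\y) circle (3pt);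
\foreach \x/\y in {1/-1,2/-1,2/-2,3/-3} \draw[fill=white] (\x,\y) circle (3pt);
\node[right] at (3.1,-3) {$(3,-3)$};
\end{tikzpicture}
\caption{The triangle $\varphi x+\varphi^{-1}y\le3$, $x,y\ge0$ (shaded, $8$ solid points), extended to the apex $(3,-3)$. The columns $x=0,1,2,3$ of the large triangle contain $5,4,2,1$ lattice points, and the rows $y=-1,-2,-3$ contain $2,1,1$ (open points). Column $i$ exceeds row $-i$ by $3-i$, so the shaded triangle contains $5+2+1+0=8$ points.}
\label{fig:golden}
\end{figure}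

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
If \eqref{eq:Eplus} held as well, both $\frac1v+\frac1u$ and $\frac1v-\frac1u$ would be rational, and so would be $\theta$. So \eqref{eq:Eplus} fails.

By \eqref{eq:param}, $u-v=\frac{\theta-2+\eta}\gamma=\frac{k-2}\gamma$, so $(u-v)p=T$. Let
\[
A=\{(x,y)\in\mathbb{Z}^2: x\ge0,\ x+y\ge0,\ ux+vy\le T\},\qquad A'=\{(x,y)\in A:\ y\le-1\},
\]
so that $N(T)=|A|-|A'|$. In $A$, fix $x=i\ge0$ and put $j=x+y\ge0$. The inequality $ux+vy\le T$ becomes $(u-v)i+vj\le(u-v)p$, that is, $j\le(p-i)(\theta-1)$. In $A'$, fix $y=-i\le-1$ and put $j=x-i\ge0$; then $x\ge0$ holds automatically, and the inequality becomes $(u-v)i+uj\le(u-v)p$, that is, $j\le(p-i)(1-\eta)$. Hence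
\[
|A|=\sum_{i=0}^{\lfloor p\rfloor}\bigl(\lfloor(p-i)(\theta-1)\rfloor+1\bigr),\qquad |A'|=\sum_{i=1}^{\lfloor p\rfloor}\bigl(\lfloor(p-i)(1-\eta)\rfloor+1\bigr).
\]
Now $(\theta-1)-(1-\eta)=k-2$, and $(p-i)(k-2)=\gamma T-i(k-2)$ is an integer; this is where both halves of \eqref{eq:Eminus} are used. So for $i\ge1$ the $i$-th terms differ by exactly $(k-2)(p-i)$. The term $i=0$ of $|A|$ is $\lfloor T/v\rfloor+1$, because $p(\theta-1)=p(u-v)/v=T/v$. This is the first formula.

For real $p\ge0$, writing $\lfloor p\rfloor=p-\{p\}$, we have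
\begin{equation}\label{eq:arith}
\sum_{i=1}^{\lfloor p\rfloor}(p-i)=\frac{(p-\{p\})(p+\{p\}-1)}2=\frac{p^2-p}2+\frac{\{p\}(1-\{p\})}2 .
\end{equation}
Also $uv=\frac{(\theta-1)(1-\eta)}{\gamma^2}=\frac{k-2}{\gamma^2}$, so $\frac{k-2}2p^2=\frac{T^2}{2uv}$, and
$\frac Tv-\frac{k-2}2p=\frac Tv-\frac{\gamma T}2=\frac12(\frac1u+\frac1v)T$. The second formula follows, and the bounds follow from $0\le z(1-z)\le\frac14$ on $[0,1]$. A bounded $d$ cannot satisfy $d(T_i)>K\log T_i$ or $d(T'_j)<-K\log T'_j$ along an increasing sequence.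
\end{proof}

Part (b) of Theorem~\ref{thm:main} is Theorem~\ref{thm:counter}. Part (a) follows from the theorem of Cristofaro-Gardiner, Li and Stanley and Proposition~\ref{prop:upper} below, since a polynomial that is $O(\log T)$ on a residue class is constant. The following direct argument shows that it is the mirror image of (b): the diagonal replaces the antidiagonal, and the two counts are added instead of subtracted.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $k=q$ and $\beta=\frac1u+\frac1v=\frac{1+\eta}v$, both positive integers. Then $v=\frac{1+\eta}\beta$, $u=\frac{\theta+1}\beta$, $u+v=\frac{k+2}\beta$ and $uv=\frac{k+2}{\beta^2}$. Put $p=\frac{T}{u+v}=\frac{\beta T}{k+2}$. The points with $y\ge x=i$ correspond to integers $j=y-x$ with $0\le j\le a_i:=(p-i)(\theta+1)$, and the points with $x>y=i$ correspond to integers $j=x-y$ with $1\le j\le b_i:=(p-i)(1+\eta)$. The sum $a_i+b_i=(k+2)(p-i)=\beta T-i(k+2)$ is an integer, and $a_i$ is irrational unless $i=p$. So $\lfloor a_i\rfloor+1+\lfloor b_i\rfloor=a_i+b_i$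 for $i<p$, while this quantity is $1$ for $i=p$. By \eqref{eq:arith},
\[
N(T)=(k+2)\sum_{i=0}^{\lfloor p\rfloor}(p-i)+\mathbf{1}_{p\in\mathbb{Z}}=\frac{k+2}2\bigl(p^2+p+\{p\}(1-\{p\})\bigr)+\mathbf{1}_{p\in\mathbb{Z}} .
\]
Since $\frac{k+2}2p^2=\frac{T^2}{2uv}$ and $\frac{k+2}2p=\frac{\beta T}2$, we get $d(T)=\frac{k+2}2\{p\}(1-\{p\})+\mathbf{1}_{p\in\mathbb{Z}}$, which depends only on $T$ modulo $k+2$.
\end{proof}

\section{The upper bound}\label{sec:upper}

The basic Diophantine input is that $\theta$ and $\eta$ are badly approximable.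

\begin{lemma}\label{lem:bad}
There is $c>0$ with $\|n\theta\|\ge c/n$ and $\|n\eta\|\ge c/n$ for all integers $n\ge1$.
\end{lemma}

\begin{proof}
Let $m$ be the integer nearest to $n\theta$. Then $h(n\theta-m)(n\eta-m)=hn^2-gnm+hm^2$ is an integer, and it is nonzero because $\theta,\eta$ are irrational. Since $|n\eta-m|\le n|\theta-\eta|+\frac12\le Cn$, we get $|n\theta-m|\ge1/(hCn)$. Exchange $\theta$ and $\eta$ for the other bound.
\end{proof}

We recall the continued fraction facts that we use. Let $\theta=[a_0;a_1,a_2,\dots]$ have convergents $p_k/q_k$ and complete quotients $\alpha_k=[a_k;a_{k+1},\dots]=a_k+1/\alpha_{k+1}$. Then $q_{-1}=0$, $q_0=1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$, $\gcd(p_k,q_k)=1$, and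
\begin{equation}\label{eq:cf}
\delta_k:=q_k\theta-p_k=\frac{(-1)^k}{\alpha_{k+1}q_k+q_{k-1}} .
\end{equation}
So $c/q_k\le|\delta_k|<1/(a_{k+1}q_k)$ by Lemma~\ref{lem:bad}, and the partial quotients $a_k$ ($k\ge1$) are bounded. The same argument applies to $-\theta$.

The discrepancy of points $z_1,\dots,z_n\in[0,1)$ is $D_n=\sup|\frac1n\#\{i:z_i\in[a,b)\}-(b-a)|$, the supremum over $0\le a<b\le1$. If $\alpha$ is irrational with bounded partial quotients, the points $\{i\alpha\}$, $1\le i\le n$, satisfy $nD_n\le C\log(n+1)$ \cite[Ch.~2, Thm.~3.4]{KN}.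

\begin{proposition}\label{prop:upper}
Formula \eqref{eq:columns} holds for all $t\ge0$, and $|d(t)|\le C\log t$ for $t\ge2$.
\end{proposition}

\begin{proof}
Let $X=\lfloor t/u\rfloor=\frac tu-f$ with $0\le f<1$. The column $x$ contains $\lfloor z\rfloor+1=z+\frac12-\psi(z)$ points, where $z=\frac tv-\theta x$. The sum of $z+\frac12$ over $0\le x\le X$ is
\[
\Bigl(\frac tu+1-f\Bigr)\Bigl(\frac t{2v}+\frac12+\frac{\theta f}2\Bigr)=\frac{t^2}{2uv}+\frac t{2u}+\frac t{2v}+O(1),
\]
because the terms $\frac tu\cdot\frac{\theta f}2$ and $-f\cdot\frac t{2v}$ cancel. This proves \eqref{eq:columns}.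

The points $z_i=\{\frac tv+\theta-i\theta\}$, $1\le i\le n=X+1$, are a translate modulo $1$ of the points $\{-i\theta\}$. A translate of an interval modulo $1$ is a union of at most two intervals, so $nD_n\le 2C\log(n+1)$ for the $z_i$. Finally $z_i=\int_0^1\mathbf{1}_{z_i\ge a}\,da$ gives
\[
\Bigl|\sum_{i\le n}\bigl(z_i-\tfrac12\bigr)\Bigr|=\Bigl|\int_0^1\bigl(\#\{i:z_i\in[a,1)\}-n(1-a)\bigr)\,da\Bigr|\le nD_n,
\]
which is Koksma's inequality for the function $z-\frac12$.
\end{proof}

For parts (c) and (d) it remains to find the two sequences of integers on which $d$ is large.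

\section{The case of a rational coefficient}\label{sec:rational}

Suppose that $u$ or $v$ is rational; by symmetry let $u=w/r$ with positive integers $w,r$. Then $1,\frac1u,\frac1v$ are dependent, and neither \eqref{eq:Eplus} nor \eqref{eq:Eminus} can hold, since either would make $v$ and $\theta$ rational. We prove the conclusion of (c).

For $T$ a multiple of $w$ the vertex $(T/u,0)$ is a lattice point, so the orbit in \eqref{eq:columns}, read backward, starts at $0$. Let $M=T/u$, a multiple of $r$. With $i=M-x$ we have $(T-ux)/v=i\theta$, so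
\[
N(T)=\sum_{i=0}^M\bigl(i\theta+\tfrac12-\psi(i\theta)\bigr)=\frac{\theta M^2}2+\frac{\theta M}2+\frac M2+1-S_M,\qquad S_M:=\sum_{i=1}^M\psi(i\theta).
\]
The first three terms are the main terms of \eqref{eq:defd}, so $d(T)=1-S_M$. We need multiples $M$ of $r$ with $S_M\le-K\log M$, and others with $S_M\ge K\log M$. The contribution of one scale can be computed exactly.

\begin{lemma}\label{lem:block}
Let $n\ge1$ and $m$ be coprime integers, $\lambda=n\theta-m$, and let $s$ be real with $s\lambda\ge0$ and $|\lambda|+|s|<\frac1n$. Then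
\[
\sum_{i=1}^n\psi(i\theta+s)=-\operatorname{sgn}(\lambda)\Bigl(\frac12-\frac{(n+1)|\lambda|}2-n|s|\Bigr).
\]
\end{lemma}

\begin{proof}
Write $i\theta+s=\frac{im}n+\rho_i$ with $\rho_i=\frac{i\lambda}n+s$ and $|\rho_i|<\frac1n$. For $1\le i<n$ the numbers $\{im/n\}$ run through $\frac1n,\dots,\frac{n-1}n$, so adding $\rho_i$ crosses no integer and $\psi(i\theta+s)=\psi(im/n)+\rho_i$; the numbers $\psi(im/n)$ sum to $0$. For $i=n$ the number $\rho_n=\lambda+s$ is nonzero with the sign of $\lambda$, so $\psi(\rho_n)=\rho_n-\frac12\operatorname{sgn}(\lambda)$. Finally $\sum_{i\le n}\rho_i=\frac{(n+1)\lambda}2+ns$.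
\end{proof}

\begin{example}\label{ex:fib}
Let $u=1$, $v=\varphi^{-2}$. The triangle is similar to that of Figure~\ref{fig:golden}, since again $\theta=\varphi^2=\varphi+1$, but now $d(T)=1-\sum_{i\le T}\psi(i\varphi)$. For Fibonacci numbers, $F_k\varphi-F_{k+1}=(-1)^{k+1}\varphi^{-k}$ and $F_k\varphi^{-k}\to1/\sqrt5$. By Lemma~\ref{lem:block}, $S_{F_k}=(-1)^k(\frac12-\frac1{2\sqrt5})+o(1)$. If $T$ is a sum of $J$ widely spaced Fibonacci numbers with indices of one parity, we may sum over $i\le T$ in blocks of these lengths, longest first. Each block starts so close to an integer that it contributes almost the same constant, and $|S_T|$ grows like $J$, which is a multiple of $\log T$ when the spacing is bounded.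
\end{example}

In general two points need care: the constant contributed by a block must stay away from zero, and $M$ must be divisible by $r$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(c) when $u=w/r$]
Let $a_k\le A$ for $k\ge1$ and $c'=\frac1{4(A+2)}$. Since $\alpha_{k+1}>1+\frac1{A+1}$, \eqref{eq:cf} gives $q_k|\delta_k|\le1/\alpha_{k+1}<\frac{A+1}{A+2}=1-4c'$. As $\delta_k\to0$, there is $k_0$ with $(q_k+1)|\delta_k|\le1-2c'$ for $k\ge k_0$. Fix $\ell\ge1$ with $\sum_{i\ge1}2^{-i\ell}\le c'/2$, and fix $k^*\in\{k_0,k_0+1\}$; its parity is at our disposal.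

Let $J$ be a multiple of $r$. Among the $rJ$ indices $k^*+2\ell i$, $1\le i\le rJ$, there are $J$ indices $k_1<\dots<k_J$ for which $n_j:=q_{k_j}$ lie in one residue class modulo $r$. Then $M=n_1+\dots+n_J$ is divisible by $r$. Split $1\le i\le M$ into consecutive blocks of lengths $n_J,n_{J-1},\dots,n_1$. The block of length $n_j$ starts after $\sum_{l>j}n_l$ terms, and $\theta\sum_{l>j}n_l\equiv s_j:=\sum_{l>j}\delta_{k_l}\pmod 1$. So
\[
S_M=\sum_{j=1}^J\sum_{i=1}^{n_j}\psi(i\theta+s_j).
\]
All $\delta_{k_l}$ have the sign $(-1)^{k^*}$. From $|\delta_k|<1/q_k$, $q_{k+2}\ge2q_k$ and $k_l-k_j\ge2\ell(l-j)$ we get $n_j|s_j|\le\sum_{l>j}n_j/n_l\le c'/2$. Thus $n_j(|\delta_{k_j}|+|s_j|)<1$, Lemma~\ref{lem:block} applies, and each block sum has sign $-(-1)^{k^*}$ and absolute value at least $\frac12-\frac{1-2c'}2-\frac{c'}2=\frac{c'}2$. Hence $S_M\le-\frac{c'}2J$ for even $k^*$ and $S_M\ge\frac{c'}2J$ for odd $k^*$.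

Since $q_k\le(A+1)^k$ and $k_J\le k^*+2\ell rJ$, the integer $T=uM$ satisfies $\log T\le CJ$. So $|d(T)|\ge\frac{c'}2J-1>K\log T$ for large $J$, with either sign, and $T\to\infty$ as $J\to\infty$. Pass to increasing subsequences and use Proposition~\ref{prop:upper}.
\end{proof}

\section{A Fourier expansion of the remainder}\label{sec:fourier}

When $u$ and $v$ are both irrational, we cannot place a vertex of $T\Delta_{u,v}$ at a lattice point, and the starting point and length in \eqref{eq:columns} interact. We pass to frequencies. The Laplace transform of $N$ is $\frac{1}{s(1-e^{-us})(1-e^{-vs})}$, with a triple pole at $0$, which produces the main terms, and simple poles at $2\pi in/u$ and $2\pi im/v$. Moving the contour across the imaginary axis leaves an integral on the left, and that integral again counts lattice points, now the interior ones. So the right object is a function on the whole line. For $t>0$ let $N^\circ(t)=\#\{(x,y)\in\mathbb{Z}_{\ge1}^2:ux+vy<t\}$, and put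
\[
\widetilde N(t)=\begin{cases}N(t),&t\ge0,\\ N^\circ(-t),&t<0,\end{cases}\qquad P(t)=\frac{t^2}{2uv}+\frac12\Bigl(\frac1u+\frac1v\Bigr)t+\frac14+\frac q{12},
\]
and $E=\widetilde N-P$. For $t>0$, the difference $N(t)-N^\circ(t)$ counts the $\lfloor t/u\rfloor+\lfloor t/v\rfloor+1$ points on the legs and at most one further point on the hypotenuse. So $N^\circ(t)=\frac{t^2}{2uv}-\frac12(\frac1u+\frac1v)t+d(t)+O(1)$, and
\begin{equation}\label{eq:Ed}
E(t)=d(|t|)+O(1)\qquad(t\in\mathbb{R}).
\end{equation}
For nonzero integers $n,m$ let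
\[
U_n=\frac{\cot(\pi n\eta)}{4\pi n},\qquad V_m=\frac{\cot(\pi m\theta)}{4\pi m}.
\]
These are even in $n$ and $m$. Since $|\cot\pi z|\le1/(\pi\|z\|)$,
\begin{equation}\label{eq:UV}
|U_n|\le\frac1{4\pi^2|n|\,\|n\eta\|},\qquad |V_m|\le\frac1{4\pi^2|m|\,\|m\theta\|},
\end{equation}
and both are bounded by Lemma~\ref{lem:bad}.

\begin{lemma}\label{lem:exact}
For every $f\in\mathcal{S}(\mathbb{R})$,
\[
\int_{\mathbb{R}} Ef=\sum_{n\ne0}\Bigl(\frac1{4\pi in}-U_n\Bigr)\hat f\Bigl(-\frac nu\Bigr)+\sum_{m\ne0}\Bigl(\frac1{4\pi im}-V_m\Bigr)\hat f\Bigl(-\frac mv\Bigr).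
\]
\end{lemma}

\begin{proof}
Both sides are continuous linear functionals on $\mathcal{S}(\mathbb{R})$, since $E$ has polynomial growth and the coefficients are bounded. So we may take $f\in C_c^\infty(\mathbb{R})$. Then $F(s)=\int f(t)e^{ts}\,dt$ is entire and, by partial integration, rapidly decreasing in vertical strips. Fourier inversion gives $\frac1{2\pi i}\int_{(\sigma)}F(s)e^{-bs}\,ds=f(b)$ for all real $b,\sigma$, where $(\sigma)$ is the line $\operatorname{Re}s=\sigma$ oriented upward. Let
\[
\Xi(s)=\frac{F(s)}{s(1-e^{-us})(1-e^{-vs})}.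
\]

On $\operatorname{Re}s=1$ we have $\Xi(s)=\frac{F(s)}s\sum_{x,y\ge0}e^{-(ux+vy)s}$, absolutely convergent, and $\frac1s=\int_0^\infty e^{-sr}\,dr$. Hence $\frac1{2\pi i}\int_{(1)}\frac{F(s)}{s}e^{-as}\,ds=\int_0^\infty f(a+r)\,dr=\int_a^\infty f$ for $a\ge0$, and summing over $a=ux+vy$ gives $\frac1{2\pi i}\int_{(1)}\Xi=\int_0^\infty N(t)f(t)\,dt$.

On $\operatorname{Re}s=-1$ we have $\frac1{1-e^{-us}}=-\sum_{x\ge1}e^{uxs}$, so $\Xi(s)=\frac{F(s)}s\sum_{x,y\ge1}e^{(ux+vy)s}$, and $\frac1s=-\int_0^\infty e^{sr}\,dr$. Hence $\frac1{2\pi i}\int_{(-1)}\frac{F(s)}{s}e^{as}\,ds=-\int_{-\infty}^{-a}f$, and $\frac1{2\pi i}\int_{(-1)}\Xi=-\int_{-\infty}^0N^\circ(-t)f(t)\,dt$.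

The difference of the two line integrals is $\int\widetilde Nf$. To evaluate it by residues we need heights at which the denominator is not small. The set of $y>0$ with $\|\frac{uy}{2\pi}\|<\frac18$ has density $\frac14$, and likewise with $v$, so there are arbitrarily large $y$ outside both sets. For $\operatorname{Im}s=\pm y$ the numbers $e^{-us}$ and $e^{-vs}$ lie on rays from $0$ that make an angle at least $\frac\pi4$ with the positive axis, so they are at distance at least $\sin\frac\pi4$ from $1$. The horizontal segments at these heights contribute $o(1)$, and $\int\widetilde Nf$ is the sum of the residues of $\Xi$.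

At $s=0$, from $\frac1{1-e^{-z}}=\frac1z+\frac12+\frac z{12}+O(z^2)$,
\[
\frac1{(1-e^{-us})(1-e^{-vs})}=\frac1{uvs^2}+\frac1{2s}\Bigl(\frac1u+\frac1v\Bigr)+\frac14+\frac q{12}+O(s),
\]
and $F^{(j)}(0)=\int t^jf$, so the residue is $\int Pf$. The poles $2\pi in/u$ and $2\pi im/v$ are distinct because $\theta$ is irrational, hence simple. At $s_0=2\pi in/u$ we have $1-e^{-us}\sim u(s-s_0)$ and $F(s_0)=\hat f(-n/u)$, so the residue is $\hat f(-n/u)/\bigl(2\pi in(1-e(-n\eta))\bigr)$. The identity $\frac1{1-e(-z)}=\frac12+\frac{\cot\pi z}{2i}$ turns the coefficient into $\frac1{4\pi in}-U_n$. The poles $2\pi im/v$ are obtained by exchanging $u$ and $v$.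
\end{proof}

To reach the values of $d$ at single integers we take $f$ concentrated at scale $1/Y$ near $T$. This loses only $O(1)$ when $Y\ge|T|$, because lattice points in a thin strip along the hypotenuse repel each other.

\begin{lemma}\label{lem:local}
For all real $t,r$ we have $|E(t+r)-E(t)|\le C\bigl(1+|r|(|t|+|r|+1)\bigr)$.
\end{lemma}

\begin{proof}
Let $t\ge0$, $r>0$. We claim that $N(t+r)-N(t)\le C(1+r(t+r))$. The points counted satisfy $t<ux+vy\le t+r$ and $0\le x\le(t+r)/u$. If $r\le v/2$, two distinct such points have $x_1\ne x_2$ and $\|(x_1-x_2)\theta\|\le r/v$, so $|x_1-x_2|\ge cv/r$ by Lemma~\ref{lem:bad}; there are at most $1+\frac{r(t+r)}{cuv}$ points. If $r>v/2$, each column contains at most $\frac rv+1\le\frac{3r}v$ of them, and there are at most $\frac{t+r}u+1\le(t+r)(\frac1u+\frac2v)$ columns. This proves the claim. The main terms in \eqref{eq:defd} change by $O(r(t+r+1))$, so the lemma holds for $d$ on $[0,\infty)$. Now use \eqref{eq:Ed} and $\bigl||t+r|-|t|\bigr|\le|r|$.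
\end{proof}

Fix $\delta_0>0$, to be chosen in terms of $u,v$, and a real even $\phi\in\mathcal{S}(\mathbb{R})$ with $0\le\hat\phi\le1$, $\hat\phi=0$ outside $[-\delta_0,\delta_0]$ and $\hat\phi=1$ on $[-\frac{\delta_0}2,\frac{\delta_0}2]$.

\begin{proposition}\label{prop:trunc}
For all $Y\ge1$ and $T\in\mathbb{Z}$,
\[
d(|T|)=-\sum_{n\ne0}U_n\,\hat\phi\Bigl(\frac n{uY}\Bigr)e\Bigl(\frac{nT}u\Bigr)-\sum_{m\ne0}V_m\,\hat\phi\Bigl(\frac m{vY}\Bigr)e\Bigl(\frac{mT}v\Bigr)+O\Bigl(1+\frac{|T|}Y\Bigr).
\]
\end{proposition}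

\begin{proof}
Apply Lemma~\ref{lem:exact} to $f(t)=Y\phi(Y(t-T))$, for which $\hat f(-\xi)=e(\xi T)\hat\phi(\xi/Y)$. Since $\int\phi=\hat\phi(0)=1$, Lemma~\ref{lem:local} gives $\int Ef=\int E(T+\frac rY)\phi(r)\,dr=E(T)+O(1+|T|/Y)$. The Fourier series $\psi(z)=-\sum_{n\ne0}\frac{e(nz)}{2\pi in}$ has uniformly bounded symmetric partial sums, so the terms with coefficients $\frac1{4\pi in}$ add up to $-\frac12\int\psi(\frac Tu+\frac r{uY})\phi(r)\,dr=O(1)$, and the terms with $\frac1{4\pi im}$ to the same expression with $v$. Use \eqref{eq:Ed}.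
\end{proof}

\begin{remark}\label{rem:cancel}
The expansion explains the two exceptional families. Let $q\in\mathbb{Z}$. Then $n\theta\equiv-n\eta\pmod1$, so $U_n+V_{\pm n}=0$. For integer $T$, \eqref{eq:Eminus} gives $e(nT/u)=e(nT/v)$ and \eqref{eq:Eplus} gives $e(nT/u)=e(-nT/v)$. In both cases the two sums cancel term by term on the range where both cutoffs equal $1$.
\end{remark}

\section{Detecting large coefficients with Riesz products}\label{sec:riesz}

From here on we assume $u>v$, so $\theta>1>\eta$, and we put $\nu=1/(\theta-\eta)>0$. This is no loss by symmetry; in (d), a set of $v$ is null if and only if the corresponding set of $u=\theta v$ is.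

The coefficient $U_n$ is of constant size when $n\|n\eta\|$ is bounded. Suppose $U_{n_j}\approx U>0$ for frequencies $n_1<\dots<n_J$. If $R\ge0$ has mean $1$ over the integers $T$, then $\max d$ is at least the mean of $Rd$. The weight $1-\cos(2\pi n_jT/u)$ picks up $U_{n_j}$ from the frequencies $\pm n_j/u$, but the average of these $J$ weights picks up only $U$ in total. Their product is still nonnegative, still has mean $1$, and picks up $JU$. The price is that the product also contains the frequencies $\pm n_i\pm\dots\pm n_j$, and we must know that $U_n$ is small there. For this we want $n_j$ and $\|n_j\eta\|$ to be almost exact geometric progressions with a large ratio, and units supply them.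

\subsection*{Test frequencies}

\begin{lemma}\label{lem:freq}
Let $H\ge1$ be an integer and $G_0\ge4$. There are a real $G\ge G_0$ and integers $n_j\ge1$, $m_j$ $(j\ge1)$ such that $\lambda_j:=n_j\eta-m_j$ satisfies
\[
\lambda_j=\eta G^{-j},\qquad n_j\lambda_j=\nu(1-\lambda_j^2),\qquad n_j\equiv1\pmod H .
\]
Consequently $0<\lambda_j<1/G$, $\frac\nu2\le n_j\lambda_j\le\nu$, $n_{j+1}\ge Gn_j$ and $n_j\le\nu\theta G^j$.
\end{lemma}

\begin{proof}
Let $D=g^2-4h^2$. Then $\theta=\frac{g+\sqrt D}{2h}$ and $\eta=\frac{g-\sqrt D}{2h}$, so $D$ is a positive integer that is not a square. Let $L=\mathbb{Z}+\mathbb{Z}\eta$. From $\sqrt D=g-2h\eta$ and $h\eta^2=g\eta-h$ we get $\sqrt D\,\eta=2h-g\eta$, so the ring $\mathbb{Z}[\sqrt D]$ maps $L$ into itself. Pell's equation $X^2-DZ^2=1$ has a solution in positive integers; put $G_1=X+Z\sqrt D>1$, so $G_1^{-1}=X-Z\sqrt D$. The class of $G_1^{-1}$ is invertible in the finite ring $\mathbb{Z}[\sqrt D]/H\mathbb{Z}[\sqrt D]$, so it has finite order, and there is a power $G\ge G_0$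 of $G_1$ with $G^{-1}\in1+H\mathbb{Z}[\sqrt D]$. Then $G^{-j}\eta\in\eta+HL$, that is, $G^{-j}\eta=n_j\eta-m_j$ with integers $n_j\equiv1\pmod H$ and $m_j$. The conjugation $\sqrt D\mapsto-\sqrt D$ exchanges $\eta$ with $\theta$ and $G^{-1}$ with $G$, so $G^j\theta=n_j\theta-m_j$. Subtracting, $n_j=\nu(G^j\theta-G^{-j}\eta)>0$, and multiplying by $\lambda_j$ and using $\theta\eta=1$ gives $n_j\lambda_j=\nu(1-\lambda_j^2)$. For the consequences, note that $n_{j+1}/n_j=G(1-\lambda_{j+1}^2)/(1-\lambda_j^2)\ge G$ and $n_j\le\nu/\lambda_j$.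
\end{proof}

For $\theta=\varphi^2$ we have $D=5$, $\nu=1/\sqrt5$, and $G=9+4\sqrt5=\varphi^6$ gives the Fibonacci numbers $n_j=F_{6j+2}$. In general, since $\cot\pi\lambda\sim1/(\pi\lambda)$ as $\lambda\to0$,
\begin{equation}\label{eq:Ulimit}
U_{n_j}=\frac{\cot\pi\lambda_j}{4\pi n_j}\longrightarrow U_\infty:=\frac1{4\pi^2\nu}>0\qquad(j\to\infty).
\end{equation}
For $\sigma\in\{-1,0,1\}^J$ put $n_\sigma=\sum_j\sigma_jn_j$, $\lambda_\sigma=\sum_j\sigma_j\lambda_j$ and $|\sigma|=\sum_j|\sigma_j|$. The largest index in the support of $\sigma$ governs $n_\sigma$, while the smallest governs $\lambda_\sigma$.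

\begin{lemma}\label{lem:sigma}
The integers $n_\sigma$ are distinct, $|n_\sigma|\le2n_J$, $|\lambda_\sigma|<2/G$, $\|n_\sigma\eta\|=|\lambda_\sigma|$, and
\[
\sum_{|\sigma|\ge2}\frac{2^{-|\sigma|}}{4\pi^2|n_\sigma\lambda_\sigma|}\le\frac2{\pi^2\nu}\cdot\frac J{G-2}.
\]
\end{lemma}

\begin{proof}
As $G\ge4$, we have $\sum_{l<j}n_l\le n_j/3$ and $\sum_{l>i}\lambda_l\le\lambda_i/3$. If $n_\sigma=n_{\sigma'}$ and $j$ is the largest index where $\sigma,\sigma'$ differ, then $n_j\le2\sum_{l<j}n_l<n_j$, which is absurd. Let $\sigma\ne0$ have smallest and largest support indices $i\le j$. Then $\frac12n_j\le|n_\sigma|\le2n_j$ and $\frac12\lambda_i\le|\lambda_\sigma|\le2\lambda_i<2/G\le\frac12$. Since $n_\sigma\eta-\lambda_\sigma\in\mathbb{Z}$, we get $\|n_\sigma\eta\|=|\lambda_\sigma|$. Further $|n_\sigma\lambda_\sigma|\ge\frac14G^{j-i}n_i\lambda_i\ge\frac\nu8G^{j-i}$. For fixed $i<j$, the weights $2^{-|\sigma|}$ sum to $2^{j-i-1}$: each end index contributes a factor $2\cdot\frac12$ and each index in between a factor $1+2\cdot\frac12$.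 For each $l\ge 1$ there are at most $J$ pairs with $j-i=l$, and $\sum_{l\ge1}2^{l-1}G^{-l}=\frac1{G-2}$.
\end{proof}

For $\epsilon\in\{1,-1\}$ the Riesz product is
\[
R_\epsilon(T)=\prod_{j=1}^J\Bigl(1+\epsilon\cos\frac{2\pi n_jT}u\Bigr)=\sum_\sigma\Bigl(\frac\epsilon2\Bigr)^{|\sigma|}e\Bigl(\frac{n_\sigma T}u\Bigr),\qquad 0\le R_\epsilon\le2^J .
\]

\subsection*{Averaging over integers}

We need an average over $|T|\lesssim Y$, with $\log Y=O(J)$, that annihilates exactly every frequency not within $O(1/Y)$ of an integer; with $3^J$ frequencies in play, small errors would add up. So the weight should be nonnegative with compactly supported transform, and it should decay fast enough to absorb the error $|T|/Y$ of Proposition~\ref{prop:trunc}. Let $\operatorname{sinc}(z)=\frac{\sin\pi z}{\pi z}$ and $\kappa=\operatorname{sinc}^4$. The transform of $\operatorname{sinc}^2$ is $\Lambda(\xi)=\max(1-|\xi|,0)$, so $\hat\kappa=\Lambda*\Lambda$ is continuous, nonnegative, zero for $|\xi|\ge2$, and $\hat\kappa\le\hat\kappa(0)=\int\Lambda^2=\frac23$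 because $\kappa\ge0$. For an integer $Y\ge5$ let
\[
\mathbb{E}[f]=\frac3{2Y}\sum_{T\in\mathbb{Z}}\kappa\Bigl(\frac TY\Bigr)f(T),\qquad W_Y(\omega)=\mathbb{E}[e(\omega T)] .
\]
The Poisson summation formula $\sum_Tf(T)=\sum_k\hat f(k)$ holds when $f$ and $\hat f$ are continuous and $O((1+|z|)^{-2})$. It gives $W_Y(\omega)=\frac32\sum_{k}\hat\kappa(Y(k-\omega))$, and at most one $k$ contributes because $2/Y<\frac12$. Hence
\begin{equation}\label{eq:W}
0\le W_Y\le1,\qquad W_Y(\omega)=1\ \text{ if }\omega\in\mathbb{Z},\qquad W_Y(\omega)=0\ \text{ if }\|\omega\|\ge2/Y .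
\end{equation}
Call the pair $(J,Y)$ \emph{admissible} if $Y\ge5$, $Y\ge2^J$ and $\|n_\sigma/u\|\ge2/Y$ for all $\sigma\ne0$. We write $\mathbb{E}[R_\epsilon d]$ for $\mathbb{E}[R_\epsilon(T)d(|T|)]$.

\begin{lemma}\label{lem:avg}
If $(J,Y)$ is admissible, then
\[
\mathbb{E}[R_\epsilon]=1,\qquad \mathbb{E}\bigl[R_\epsilon(T)(1+|T|/Y)\bigr]=O(1),\qquad \mathbb{E}\bigl[R_\epsilon(T)\,|d(|T|)|\,\mathbf{1}_{|T|>Y^2}\bigr]=O(1).
\]
\end{lemma}

\begin{proof}
The first claim follows from \eqref{eq:W}, since only $\sigma=0$ survives. For the second, the bound $R_\epsilon\le2^J$ is too weak, so we majorize the weight by another function with compactly supported transform. Let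
\[
\kappa_2(z)=\operatorname{sinc}^2(z)+\operatorname{sinc}^2(z-\tfrac12)=\frac{\sin^2\pi z}{(\pi z)^2}+\frac{\cos^2\pi z}{(\pi(z-\frac12))^2}\ge\frac1{\pi^2(1+|z|)^2}.
\]
Then $\kappa(z)(1+|z|)\le C(1+|z|)^{-3}\le C\kappa_2(z)$. The transform $\hat\kappa_2(\xi)=\Lambda(\xi)(1+e(-\xi/2))$ vanishes for $|\xi|\ge1$, so by Poisson summation only $\sigma=0$ contributes to $\sum_T\kappa_2(T/Y)R_\epsilon(T)=Y\hat\kappa_2(0)=2Y$. For the third claim use $\kappa(T/Y)\le(Y/|T|)^4$, $R_\epsilon\le Y$ and $|d(|T|)|\le C|T|$ (Proposition~\ref{prop:upper}); the average is at most $CY^{4}\sum_{|T|>Y^2}|T|^{-3}=O(1)$.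
\end{proof}

Multiply Proposition~\ref{prop:trunc} by $R_\epsilon(T)$ and average. By Lemma~\ref{lem:avg}, for admissible $(J,Y)$,
\begin{multline}\label{eq:master}
\mathbb{E}[R_\epsilon d]=O(1)-\sum_\sigma\Bigl(\frac\epsilon2\Bigr)^{|\sigma|}\Bigl[\sum_{n\ne0}U_n\,\hat\phi\Bigl(\frac n{uY}\Bigr)W_Y\Bigl(\frac{n+n_\sigma}u\Bigr)\\
+\sum_{m\ne0}V_m\,\hat\phi\Bigl(\frac m{vY}\Bigr)W_Y\Bigl(\frac{n_\sigma}u+\frac mv\Bigr)\Bigr].
\end{multline}

\begin{proposition}\label{prop:criterion}
Suppose there are $c_0,C_0>0$ such that for all large $J$ there is $Y$ with $(J,Y)$ admissible, $\log Y\le C_0J$, and $-\epsilon\,\mathbb{E}[R_\epsilon d]\ge c_0J$ for both signs $\epsilon$. Then $d$ is optimally $\pm O(\log T)$.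
\end{proposition}

\begin{proof}
Take $\epsilon=-1$ and let $\mu=\max_{0\le T\le Y^2}d(T)$. By Lemma~\ref{lem:avg} and $R_\epsilon\ge0$,
\[
c_0J-O(1)\le\mathbb{E}\bigl[R_\epsilon d\,\mathbf{1}_{|T|\le Y^2}\bigr]\le\max(\mu,0)\,\mathbb{E}[R_\epsilon]=\max(\mu,0).
\]
So for large $J$ there is an integer $0\le T\le Y^2$ with $d(T)>\frac{c_0}2J$. These $T$ tend to infinity with $J$, because $d(T)$ does, and $\log T\le2C_0J$ gives $d(T)>\frac{c_0}{4C_0}\log T$. The sign $\epsilon=1$ applied to $-d$ gives the other sequence, and Proposition~\ref{prop:upper} gives the upper bound.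
\end{proof}

\section{The dependent case}\label{sec:dependent}

We prove Theorem~\ref{thm:main}(c) for irrational $u>v$. Here every coincidence of frequencies in \eqref{eq:master} is either exact or absent, and the exact ones form a cyclic group. Let
\[
\Gamma=\Bigl\{(n,m)\in\mathbb{Z}^2:\ \frac nu+\frac mv\in\mathbb{Z}\Bigr\}.
\]
It is nonzero by the dependence of $1,\frac1u,\frac1v$, and it does not have rank $2$, since two independent relations would make $\frac1u$ and $\frac1v$ rational. So $\Gamma=\mathbb{Z}(a,b)$. Both $a$ and $b$ are nonzero because $u,v$ are irrational, and we take $a\ge1$.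

\begin{lemma}\label{lem:gap}
There is $c_1>0$ such that $\|\frac nu+\frac mv\|\ge\frac{c_1}{|n|+|m|}$ for all $(n,m)\in\mathbb{Z}^2\setminus\Gamma$.
\end{lemma}

\begin{proof}
The integer $\frac au+\frac bv=\frac1v(a\eta+b)$ is nonzero, so $\frac1v$ and $\frac1u=\frac\eta v$ lie in $\mathbb{Q}(\sqrt D)$, with $D=g^2-4h^2$. Choose an integer $w\ge1$ with $\frac wu,\frac wv\in\mathbb{Z}[\sqrt D]$. Let $z=\frac nu+\frac mv-l\ne0$ with $l$ the nearest integer, and let $z'$ be its conjugate. Then $wz\in\mathbb{Z}[\sqrt D]$, so $w^2zz'$ is a nonzero integer. Since $|l|\le C(|n|+|m|)$, also $|z'|\le C(|n|+|m|)$, and $|z|\ge1/(w^2|z'|)$.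
\end{proof}

Define
\[
Q_n=U_n+\mathbf{1}_{a\mid n}V_{bn/a}\quad(n\ne0),\qquad Q_\infty=U_\infty\Bigl(1-\frac1{b^2}\mathbf{1}_{\{a=1,\ bq\in\mathbb{Z}\}}\Bigr).
\]
The number $Q_n$ is the total coefficient that integer values of $T$ see at the frequency $n/u$. We have $Q_\infty\ge0$, with equality only if $a=|b|=1$ and $q\in\mathbb{Z}$, which is \eqref{eq:Eplus} for $b=1$ and \eqref{eq:Eminus} for $b=-1$. These are excluded, so $Q_\infty>0$; this is the only use of that hypothesis.

The numbers $a,b,h,\nu,c_1,Q_\infty$ depend only on $u,v$. Take $\delta_0=\frac{c_1}{4u}$, and apply Lemma~\ref{lem:freq} with $H=ah$ and $G_0$ so large that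
\begin{equation}\label{eq:Gchoice}
G\ge4h|b|,\qquad \Bigl(1+\frac{a^2}{b^2}\Bigr)\frac2{\pi^2\nu(G-2)}\le\frac{Q_\infty}4 .
\end{equation}
Let $Y=\lceil C_2n_J\rceil$, where $C_2\ge5$ is so large that
\[
2n_J\le\frac{c_1Y}4,\qquad 2n_J\le\frac{\delta_0}2uY,\qquad \frac{2|b|n_J}a\le\frac{\delta_0}2vY .
\]
Then $Y\ge2n_J\ge2\cdot4^{J-1}\ge2^J$ and $\log Y=O(J)$.

\medskip
\noindent\emph{Step 1: only exact coincidences survive.} For $\sigma\ne0$ we have $(n_\sigma,0)\notin\Gamma$, so $\|n_\sigma/u\|\ge c_1/(2n_J)\ge4/Y$, and $(J,Y)$ is admissible. In \eqref{eq:master} the cutoffs force $|n|,|m|\le\delta_0uY=c_1Y/4$, so $|n+n_\sigma|$ and $|n_\sigma|+|m|$ are at most $c_1Y/2$. By Lemma~\ref{lem:gap} each argument of $W_Y$ is an integer or at distance at least $2/Y$ from $\mathbb{Z}$, so each $W_Y$ is $1$ or $0$. Now $\frac{n+n_\sigma}u\in\mathbb{Z}$ if and only if $n=-n_\sigma$, and $\frac{n_\sigma}u+\frac mv\in\mathbb{Z}$ if and only if $a\mid n_\sigma$ and $m=bn_\sigma/a$. For $\sigma=0$ nothing survives, since $n,m\ne0$.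 For $\sigma\ne0$ the cutoffs equal $1$ at these $n,m$ by the choice of $C_2$. As $Q_n$ is even, the $2J$ terms with $|\sigma|=1$ pair up, and
\begin{equation}\label{eq:dep}
-\epsilon\,\mathbb{E}[R_\epsilon d]\ge\sum_{j\le J}Q_{n_j}-\sum_{|\sigma|\ge2}2^{-|\sigma|}|Q_{n_\sigma}|-O(1).
\end{equation}

\noindent\emph{Step 2: $Q_{n_j}\to Q_\infty$.} If $a\ge2$, then $a\nmid n_j$ because $n_j\equiv1\pmod a$, so $Q_{n_j}=U_{n_j}\to U_\infty$ by \eqref{eq:Ulimit}. Let $a=1$ and $m=bn_j$. From $\theta=q-\eta$ we get $m\theta=bn_jq-bm_j-b\lambda_j$, and $n_jq\equiv q\pmod1$ because $n_j\equiv1\pmod h$. So $m\theta\equiv bq-b\lambda_j\pmod1$. If $bq\notin\mathbb{Z}$, then $\cot\pi m\theta$ converges and $V_m\to0$. If $bq\in\mathbb{Z}$, then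
\[
V_m=\frac{\cot(-\pi b\lambda_j)}{4\pi bn_j}\sim-\frac1{4\pi^2b^2n_j\lambda_j}\longrightarrow-\frac{U_\infty}{b^2}.
\]

\noindent\emph{Step 3: the terms with $|\sigma|\ge2$.} By \eqref{eq:UV} and Lemma~\ref{lem:sigma}, $|U_{n_\sigma}|\le1/(4\pi^2|n_\sigma\lambda_\sigma|)$. Let $a\mid n_\sigma$ and $m=bn_\sigma/a$. Then $ahm\theta=ahm(q-\eta)=agm-hbn_\sigma\eta$, so $\|hbn_\sigma\eta\|=\|ahm\theta\|\le ah\|m\theta\|$. Since $h|b||\lambda_\sigma|<2h|b|/G\le\frac12$, we have $\|hbn_\sigma\eta\|=h|b||\lambda_\sigma|$. Thus $\|m\theta\|\ge\frac{|b|}a|\lambda_\sigma|$, and \eqref{eq:UV} gives $|V_m|\le\frac{a^2}{b^2}\cdot\frac1{4\pi^2|n_\sigma\lambda_\sigma|}$. By Lemma~\ref{lem:sigma} and \eqref{eq:Gchoice}, the second sum in \eqref{eq:dep} is at most $\frac14Q_\infty J$.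

\medskip
By Steps 2 and 3 the right side of \eqref{eq:dep} is at least $\frac34Q_\infty J-o(J)\ge\frac12Q_\infty J$ for large $J$. Proposition~\ref{prop:criterion} completes the proof of (c). \qed

\begin{remark}
The rationality of $q$ enters through Lemmas~\ref{lem:bad}, \ref{lem:freq} and \ref{lem:gap}, and through the identity $\theta=q-\eta$, which ties $V_{bn/a}$ to $U_n$ in Steps 2 and 3. The irrationality of $u$ and $v$ is used in Step 1. If $v$ were rational, the generator of $\Gamma$ would be $(0,b)$, and the term $\sigma=0$ would leave the sum of $V_m$ over all multiples $m$ of $b$ up to about $Y$, which does not change sign with $\epsilon$. This is why Section~\ref{sec:rational} uses a different argument.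
\end{remark}

\section{Almost every scale}\label{sec:ae}

We prove Theorem~\ref{thm:main}(d). Fix $\theta>1$ and put $\tau=1/v$, so that $1/u=\eta\tau$. The map $v\mapsto1/v$ preserves null sets and $(0,\infty)$ is a countable union of compact intervals, so it suffices to treat almost every $\tau$ in $I=[\tau_1,\tau_2]\subset(0,\infty)$. The coefficients $U_n,V_m$ depend only on $\theta$. Apply Lemma~\ref{lem:freq} with $H=1$ and $G$ so large that $\frac2{\pi^2\nu(G-2)}\le\frac14U_\infty$. Take $\delta_0=1$ and $Y=Y_J=\lceil G^{9J}\rceil$. Then $\log Y=O(J)$, $Y\ge2^J$, and $n_J\le\nu\theta G^J\le Y^{1/8}$ for large $J$.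

Lemma~\ref{lem:gap} is no longer available, and near coincidences at resolution $2/Y$ among frequencies up to $Y$ must be allowed for. We show that for almost every $\tau$ they are confined to few dyadic scales at the top of the range and are sparse there, and that a sparse set within one dyadic scale carries little weight.

\begin{lemma}\label{lem:generic}
For almost every $\tau\in I$ there is $J_0(\tau)$ such that for all $J\ge J_0(\tau)$, with $Y=Y_J$:
\begin{enumerate}
\item[(i)] $\|n\eta\tau\|>4/Y$ for $1\le|n|\le Y/J^4$;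
\item[(ii)] $\|m\tau\|>4/Y$ for $1\le|m|\le Y/J^4$;
\item[(iii)] $\|m\tau+n_\sigma\eta\tau\|>2/Y$ whenever $|\sigma|=s\ge1$ and $1\le|m|\le YJ^{-4}(2J)^{-2s}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $Y\ge8$ and let $\xi$ be real with $|\xi|\tau_1>4/Y$. We claim that $\{\tau\in I:\|\xi\tau\|\le4/Y\}$ has measure at most $48\tau_2/Y$. If $|\xi\tau-l|\le4/Y$ with $l\in\mathbb{Z}$, then $l\ne0$, which forces $|\xi|\tau_2\ge\frac12$. There are at most $2(|\xi|\tau_2+1)$ such $l$, and each accounts for measure at most $\frac8{Y|\xi|}$; the total is at most $\frac{16}Y(\tau_2+|\xi|^{-1})\le\frac{48\tau_2}Y$.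

For large $J$ the claim applies to $\xi=n\eta$, to $\xi=m$, and to $\xi=m+n_\sigma\eta$, since $|m+n_\sigma\eta|\ge c/|n_\sigma|\ge\frac c2Y^{-1/8}$ by Lemma~\ref{lem:bad}. So (i) and (ii) fail on sets of measure $O(J^{-4})$. There are at most $(2J)^s$ vectors $\sigma$ with $|\sigma|=s$, so (iii) fails on a set of measure $O\bigl(\sum_{s\ge1}(2J)^sJ^{-4}(2J)^{-2s}\bigr)=O(J^{-5})$. These bounds are summable in $J$, and by the Borel--Cantelli lemma almost every $\tau$ lies in only finitely many of the exceptional sets.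
\end{proof}

The shorter range in (iii) pays for the number of vectors $\sigma$; it will cost more dyadic scales, which the weight $2^{-s}$ absorbs.

\begin{lemma}\label{lem:dyadic}
For every $k\ge0$ and every set $S$ of $B\ge1$ integers with $2^k\le|n|<2^{k+1}$, we have $\sum_{n\in S}|U_n|\le C(1+\log B)$ and $\sum_{n\in S}|V_n|\le C(1+\log B)$, with $C$ depending only on $\theta$.
\end{lemma}

\begin{proof}
By evenness we may take $n>0$. If $|U_n|\ge1/x$, then $\|n\eta\|\le y:=\frac x{4\pi^22^k}$ by \eqref{eq:UV}. Two such $n\ne n'$ satisfy $\|(n-n')\eta\|\le2y$, so $|n-n'|\ge\frac c{2y}$ by Lemma~\ref{lem:bad}. Hence at most $1+2^k\cdot\frac{2y}c=1+Cx$ integers of the block have $|U_n|\ge1/x$. So the $i$-th largest value of $|U_n|$ in the block is at most $C/(i-1)$ for $i\ge2$, and the largest is bounded. Summing over $i\le B$ gives the claim. For $V_n$ replace $\eta$ by $\theta$.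
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(d)]
Fix $\tau$ as in Lemma~\ref{lem:generic} and let $J\ge J_0(\tau)$ be so large that $4n_J\le Y/(2J^4)$ and $4n_J\le uY$. By (i), $\|n_\sigma/u\|>4/Y$ for $\sigma\ne0$, so $(J,Y)$ is admissible and \eqref{eq:master} holds. We use twice the following consequence of (i): for real $z$,
\begin{equation}\label{eq:onesigma}
\text{there is at most one $\sigma$ with }\Bigl\|z+\frac{n_\sigma}u\Bigr\|<\frac2Y,
\end{equation}
since two would give $\|(n_\sigma-n_{\sigma'})/u\|<4/Y$ with $1\le|n_\sigma-n_{\sigma'}|\le4n_J$.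

\emph{The sum over $n$.} The terms $n=-n_\sigma$, $\sigma\ne0$, have $W_Y=1$ and $\hat\phi=1$, and contribute $U_{n_\sigma}$. By \eqref{eq:W}, any other nonzero term comes from a \emph{bad} pair $(n,\sigma)$: $n\ne-n_\sigma$, $1\le|n|\le uY$ and $\|\frac{n+n_\sigma}u\|<\frac2Y$. By (i), $|n+n_\sigma|>Y/J^4$, so $\frac Y{2J^4}\le|n|\le uY$, a range that meets $O(\log2J)$ dyadic blocks. For given $\sigma$, two bad $n\ne n'$ satisfy $\|(n-n')/u\|<4/Y$, so $|n-n'|>Y/J^4$ by (i), and there are $O(J^4)$ of them. Hence there are at most $CJ^4(2J)^s$ bad pairs with $|\sigma|=s$, and by \eqref{eq:onesigma} their first entries $n$ are distinct. By Lemma~\ref{lem:dyadic} each block contributes $O((s+1)\log2J)$, so all bad pairs contribute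
\[
\sum_{s\ge0}2^{-s}\,O(\log2J)\,O\bigl((s+1)\log2J\bigr)=O(\log^22J).
\]

\emph{The sum over $m$.} A nonzero term has $1\le|m|\le vY$ and $\|\frac{n_\sigma}u+\frac mv\|<\frac2Y$. With $s=|\sigma|$, (ii) for $s=0$ and (iii) for $s\ge1$ give $|m|>YJ^{-4}(2J)^{-2s}$, a range that meets $O((s+1)\log2J)$ dyadic blocks. For given $\sigma$, two such $m\ne m'$ satisfy $\|(m-m')\tau\|<4/Y$, so by (ii) there are $O(J^4)$ of them, and by \eqref{eq:onesigma} each $m$ occurs with at most one $\sigma$. By Lemma~\ref{lem:dyadic} the contribution is $\sum_{s\ge0}2^{-s}O\bigl((s+1)^2\log^22J\bigr)=O(\log^22J)$.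

Altogether, by \eqref{eq:Ulimit}, \eqref{eq:UV}, Lemma~\ref{lem:sigma} and the choice of $G$,
\[
-\epsilon\,\mathbb{E}[R_\epsilon d]\ge\sum_{j\le J}U_{n_j}-\sum_{|\sigma|\ge2}2^{-|\sigma|}|U_{n_\sigma}|-O(\log^22J)\ge\frac34U_\infty J-o(J).
\]
This is at least $\frac12U_\infty J$ for large $J$, and Proposition~\ref{prop:criterion} applies.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CGHMP}
Dan Cristofaro-Gardiner, Tara S. Holm, Alessia Mandini and Ana Rita Pires,
\emph{On infinite staircases in toric symplectic four-manifolds},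
arXiv:2004.13062 (2020).

\bibitem{KN}
Kuipers and Niederreiter,
\emph{Uniform Distribution of Sequences}.

\end{thebibliography}
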